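\title{Abelian generic stabilizers and an eigenvalue inequality for orthogonal representations}

\begin{abstract}
Let $V$ be a representation of a real semisimple Lie algebra $\mathfrak h$ that preserves a nondegenerate quadratic form. For a hyperbolic element $X\in\mathfrak h$ let $\rho_V(X)$ and $\rho_{\mathfrak h}(X)$ be half the sum of the absolute values of the eigenvalues of $X$ on $V$ and on $\mathfrak h$. We prove a conjecture of Benoist and Kobayashi: if the stabilizers of a dense set of vectors of $V$ are abelian and reductive in $\mathfrak h$, then $\rho_{\mathfrak h}\le\rho_V$. Reductivity is not needed as a hypothesis, and the condition on stabilizers is equivalent to the inequality for the complexified pair $(\mathfrak h_{\mathbb C},V_{\mathbb C})$. The proof passes to a compact real form and argues by induction on the dimension, combining a slice identity with a convexity argument.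
\end{abstract}

\section{Introduction}\label{sec:intro}

There are two natural ways to say that a representation $V$ of a semisimple Lie algebra $\mathfrak h$ is large compared with $\mathfrak h$ itself. One is geometric: typical vectors have small stabilizers. The other is numerical: elements of $\mathfrak h$ have larger eigenvalues, in total, on $V$ than on $\mathfrak h$. This paper shows that the two notions agree, with a sharp threshold, when $V$ carries an invariant quadratic form.

Throughout, Lie algebras and representations are finite-dimensional. Let $\mathfrak h$ be a real semisimple Lie algebra and $V$ a real representation of $\mathfrak h$. We call $V$ \emph{orthogonal} if there is a nondegenerate symmetric bilinear form $b$ on $V$, of any signature, with $b(Xv,v')+b(v,Xv')=0$ for all $X\in\mathfrak h$ and $v,v'\in V$. The stabilizer of $v\in V$ is $\mathfrak h_v=\{X\in\mathfrak h : Xv=0\}$. A subalgebra $\mathfrak s\subset\mathfrak h$ is \emph{reductive in $\mathfrak h$} if $\mathfrak h$ is a semisimple $\mathfrak s$-module under the adjoint action, that is, if every $\mathfrak s$-submodule of $\mathfrak h$ has an $\mathfrak s$-stable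 complement.

\begin{definition}
The representation $V$ \emph{has AGS in $\mathfrak h$} (abelian generic stabilizer) if the set of $v\in V$ such that $\mathfrak h_v$ is abelian and reductive in $\mathfrak h$ is dense in $V$.
\end{definition}

An element $X\in\mathfrak h$ is \emph{hyperbolic} if $\operatorname{ad}X$ is diagonalizable with real eigenvalues. Such an $X$ is diagonalizable with real eigenvalues in every representation $W$ of $\mathfrak h$ (this is recalled in Section~\ref{sec:complex}), and we let $\rho_W(X)$ be half the sum of the absolute values of these eigenvalues, counted with multiplicity. We write $\rho_{\mathfrak h}$ for the function attached to the adjoint representation. A \emph{Cartan subspace} $\mathfrak a_{\mathfrak h}$ is a subspace of $\mathfrak h$ that is maximal among the abelian subspaces consisting of hyperbolic elements; any two are conjugate under inner automorphisms. On $\mathfrak a_{\mathfrak h}$ one has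
\[
\rho_W(X)=\tfrac12\sum_\lambda m_\lambda\,|\lambda(X)|,
\]
where $\lambda$ runs over the weights of $\mathfrak a_{\mathfrak h}$ in $W$ and $m_\lambda$ is the multiplicity of $\lambda$. The inequality $\rho_{\mathfrak h}\le\rho_V$ means that $\rho_{\mathfrak h}(X)\le\rho_V(X)$ for all $X\in\mathfrak a_{\mathfrak h}$. Since $\mathfrak h=[\mathfrak h,\mathfrak h]$, the trace of $X$ on $W$ vanishes, so $\rho_W(X)$ is the sum of the positive eigenvalues: the flow $e^{tX}$ multiplies volumes in the expanding subspace of $W$ by $e^{t\rho_W(X)}$.

\begin{example}\label{ex:sl2}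
Let $\mathfrak h=\mathfrak{sl}_2(\mathbb R)$ and $X=\operatorname{diag}(1,-1)$, so that $\mathfrak a_{\mathfrak h}=\mathbb RX$ and $\rho_{\mathfrak h}(X)=2$. For $V=M_2(\mathbb R)$ with left multiplication, which preserves the quadratic form $\det$, invertible matrices have zero stabilizer and $\rho_V(X)=2$. For $V=\mathbb R^2$ the stabilizer of a nonzero vector is a line spanned by a nilpotent matrix, hence abelian, but $\rho_V(X)=1$. This last representation is not orthogonal, since the orthogonal Lie algebra of a nondegenerate quadratic form in two variables has dimension one.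
\end{example}

For any $\mathfrak h$, the adjoint representation is orthogonal for the Killing form, the stabilizers of regular semisimple elements are Cartan subalgebras, and $\rho_V=\rho_{\mathfrak h}$. So abelian stabilizers sit exactly at the case of equality. A general reason to expect the inequality is the isomorphism of $\mathfrak h_v$-modules $\mathfrak h/\mathfrak h_v\cong\mathfrak hv\subset V$. If $\mathfrak h_v$ is abelian and $X\in\mathfrak h_v$ is hyperbolic, it gives $\rho_{\mathfrak h}(X)=\rho_{\mathfrak h/\mathfrak h_v}(X)\le\rho_V(X)$. This argument only sees those $X$ that lie in an abelian stabilizer, and it is empty when the stabilizer is zero.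

It is stated in \cite{BK} that if $V$ is orthogonal and $\rho_{\mathfrak h}\le\rho_V$, then the set of $v$ for which $\mathfrak h_v$ is amenable and reductive is dense in $V$, and that the converse fails in general. (Amenable means that the quotient by the solvable radical is a compact Lie algebra; neither the notion nor the result is used below.) The following conjecture is posed in \cite{BK}.

\begin{quote}
\emph{Let $\mathfrak h$ be a real semisimple Lie algebra and $V$ an orthogonal representation of $\mathfrak h$. If $V$ has AGS in $\mathfrak h$, then $\rho_{\mathfrak h}\le\rho_V$.}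
\end{quote}

We prove it, without assuming that the stabilizers are reductive.

\begin{theorem}\label{thm:main}
Let $V$ be an orthogonal representation of a real semisimple Lie algebra $\mathfrak h$. If $\mathfrak h_v$ is abelian for all $v$ in a dense subset of $V$, in particular if $V$ has AGS in $\mathfrak h$, then $\rho_{\mathfrak h}\le\rho_V$ on $\mathfrak a_{\mathfrak h}$.
\end{theorem}

The converse cannot hold as it stands, because $\mathfrak a_{\mathfrak h}$ may be zero. It becomes true after complexification. For a complex semisimple Lie algebra $\mathfrak g$ and a complex representation $W$, hyperbolic elements and Cartan subspaces (real subspaces $\mathfrak a_{\mathfrak g}\subset\mathfrak g$) are defined by the same words, and in $\rho_{\mathfrak g}$, $\rho_W$ multiplicities are counted over $\mathbb C$. A property holds for \emph{generic} $w\in W$ if it holds on a nonempty Zariski-open subset. Recall that $\mathfrak h$ is \emph{split} if $(\mathfrak a_{\mathfrak h})_{\mathbb C}$ is a Cartan subalgebra of $\mathfrak h_{\mathbb C}$.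

\begin{theorem}\label{thm:equiv}
Let $V$ be an orthogonal representation of a real semisimple Lie algebra $\mathfrak h$. The following are equivalent:
\begin{enumerate}
\item[(1)] $V$ has AGS in $\mathfrak h$;
\item[(2)] $\mathfrak h_v$ is abelian for all $v$ in a dense subset of $V$;
\item[(3)] $\rho_{\mathfrak h_{\mathbb C}}\le\rho_{V_{\mathbb C}}$ on a Cartan subspace $\mathfrak a_{\mathfrak h_{\mathbb C}}$ of $\mathfrak h_{\mathbb C}$.
\end{enumerate}
In particular, if $\mathfrak h$ is split, then $V$ has AGS if and only if $\rho_{\mathfrak h}\le\rho_V$. If $\mathfrak g$ is a complex semisimple Lie algebra and $W$ a complex representation with an invariant nondegenerate complex quadratic form, then $\mathfrak g_w$ is abelian and reductive in $\mathfrak g$ for generic $w$ if and only if $\rho_{\mathfrak g}\le\rho_W$.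
\end{theorem}

To reach an arbitrary $X$, one would like to apply the isomorphism $\mathfrak h/\mathfrak h_v\cong\mathfrak hv$ at a non-generic vector $v$ fixed by $X$ and to argue by induction on the pair $(\mathfrak h_v,V/\mathfrak hv)$. Over $\mathfrak h$ this leaves the class of pairs under study, since $\mathfrak h_v$ can fail to be reductive: in the adjoint representation of $\mathfrak{sl}_3(\mathbb R)$ the element $\operatorname{diag}(1,1,-2)$ fixes the matrix unit $E_{12}$, whose centralizer is solvable and not abelian. For compact Lie algebras acting on Euclidean spaces the difficulty disappears, because subalgebras are again compact and orthogonal complements are true complements. We therefore prove a compact analogue first (Sections~\ref{sec:compact}--\ref{sec:proof}), transfer it to complex Lie algebras through a real form of the representation (Section~\ref{sec:complex}), and descend to $\mathfrak h$ (Section~\ref{sec:real}). Section~\ref{sec:sharp} tests the hypotheses.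

\section{The compact analogue}\label{sec:compact}

For an endomorphism $A$ of a real or complex vector space, let $\|A\|_1$ be the sum of the absolute values of the complex roots of its characteristic polynomial, with multiplicity. A real operator and its complexification have the same $\|\cdot\|_1$. If $A$ preserves a subspace $F\subset E$, the characteristic polynomial factors, so $\|A\|_1=\|A|_F\|_1+\|A|_{E/F}\|_1$. A skew operator on a Euclidean space is diagonalizable over $\mathbb C$, so it vanishes if $\|A\|_1=0$.

A \emph{compact Lie algebra} is a real Lie algebra $\mathfrak k$ with an inner product for which every $\operatorname{ad}Y$ is skew. Subalgebras of compact Lie algebras are compact, by restriction of the inner product; this is why we allow a center. An \emph{orthogonal $\mathfrak k$-module} is a Euclidean space $E$ with a homomorphism $\mathfrak k\to\mathfrak{so}(E)$. For $Y\in\mathfrak k$ put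
\[
f_{\mathfrak k,E}(Y)=\|Y|_E\|_1-\|\operatorname{ad}_{\mathfrak k}Y\|_1 .
\]
We say that the pair $(\mathfrak k,E)$ is \emph{generically abelian} if $\mathfrak k_e$ is abelian for all $e$ in a dense subset of $E$.

\begin{theorem}\label{thm:compact}
Let $E$ be an orthogonal module of a compact Lie algebra $\mathfrak k$. Then $(\mathfrak k,E)$ is generically abelian if and only if $f_{\mathfrak k,E}(Y)\ge0$ for all $Y\in\mathfrak k$.
\end{theorem}

The function $f_{\mathfrak k,E}$ is computed with weights. Let $\mathfrak t\subset\mathfrak k$ be an abelian subalgebra. Its elements act on $E_{\mathbb C}$ by commuting skew-Hermitian operators, so there are a basis of $E_{\mathbb C}$ and real linear forms $\lambda_1,\dots,\lambda_n$ on $\mathfrak t$, the \emph{weights}, such that $H\in\mathfrak t$ acts by $\operatorname{diag}(i\lambda_1(H),\dots,i\lambda_n(H))$. The same applies to the adjoint module $\mathfrak k$, with weights $\alpha_1,\dots,\alpha_p$. Thus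
\begin{equation}\label{eq:weights}
\|H|_E\|_1=\sum_j|\lambda_j(H)|,\qquad \|\operatorname{ad}_{\mathfrak k}H\|_1=\sum_j|\alpha_j(H)|\qquad(H\in\mathfrak t).
\end{equation}
Both functions are convex on $\mathfrak t$. Moreover $H$ kills a nonzero vector of $E$ if and only if some $\lambda_j(H)$ vanishes, because the kernel of $H$ in $E_{\mathbb C}$ is the complexification of its kernel in $E$.

All the steps of the proof are visible in the following case of rank two.

\begin{example}\label{ex:su3}
Let $\mathfrak k=\mathfrak{su}(3)$ act on $E=(\mathbb C^3)^{\oplus k}$, $k\ge1$, viewed as a real Euclidean space. For $k=1$ every nonzero vector has stabilizer isomorphic to $\mathfrak{su}(2)$. For $k\ge2$ a matrix in $\mathfrak{su}(3)$ that kills two vectors independent over $\mathbb C$ preserves the orthogonal line and has trace zero, so it vanishes. Hence the pair is generically abelian exactly when $k\ge2$.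

Let $Y=i\operatorname{diag}(\theta_1,\theta_2,\theta_3)$ with $\sum\theta_j=0$. On the real space $\mathbb C^3$ its eigenvalues are $\pm i\theta_j$, and on $\mathfrak k$ they are $0,0$ and $i(\theta_a-\theta_b)$ for $a\ne b$. So
\[
\|Y|_E\|_1=2k\sum_j|\theta_j|,\qquad \|\operatorname{ad}Y\|_1=2\sum_{a<b}|\theta_a-\theta_b|=4\bigl(\max_j\theta_j-\min_j\theta_j\bigr).
\]
The lines $\theta_j=0$ cut the plane $\sum\theta_j=0$ into six sectors, which are permuted by permutations of coordinates and by $\theta\mapsto-\theta$. Take $Y$ in the sector $\theta_1,\theta_2>0>\theta_3$, scaled so that $\theta_3=-1$. Such a $Y$ kills no nonzero vector of $E$. It lies on the segment from $(1,0,-1)$ to $(0,1,-1)$, along which $\|Y|_E\|_1=4k$ is constant while $\|\operatorname{ad}Y\|_1=4\max(\theta_1,\theta_2)+4$ is convex. So $f_{\mathfrak k,E}$ is smallest at the endpoints; see Figure~\ref{fig:su3}.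

The endpoint $Y_0=i\operatorname{diag}(1,0,-1)$ does kill a vector, namely $e=(\varepsilon_2,0,\dots,0)$, where $\varepsilon_1,\varepsilon_2,\varepsilon_3$ is the standard basis. Its stabilizer is $\mathfrak l=\mathfrak{su}(2)$ acting on the span of $\varepsilon_1,\varepsilon_3$. The space $\mathfrak ke$ consists of the second columns of matrices in $\mathfrak{su}(3)$, placed in the first summand, so its orthogonal complement is $N=\mathbb Re\oplus(\mathbb C^3)^{\oplus(k-1)}$. As an $\mathfrak l$-module, $N$ is $(\mathbb C^2)^{\oplus(k-1)}$ plus a trivial module, and
\[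
f_{\mathfrak l,N}(Y_0)=4(k-1)-4=4k-8=f_{\mathfrak k,E}(Y_0).
\]
The problem has been reduced to $\mathfrak{su}(2)$. For $k\ge2$ the module $N$ is faithful and the value is nonnegative. For $k=1$ the non-abelian algebra $\mathfrak l$ acts trivially on $N$ and the value is $-4$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\draw[gray] (30:2.0)--(210:2.0);
\draw[gray] (90:2.0)--(270:2.0);
\draw[gray] (150:2.0)--(330:2.0);
\draw[dashed] (0:1.633)--(60:1.633)--(120:1.633)--(180:1.633)--(240:1.633)--(300:1.633)--cycle;
\draw (30:1.414)--(90:1.414)--(150:1.414)--(210:1.414)--(270:1.414)--(330:1.414)--cycle;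
\draw[very thick] (30:1.414)--(90:1.414);
\fill (30:1.414) circle (1.3pt) node[right=3pt,yshift=-5pt] {$(1,0,-1)$};
\fill (90:1.414) circle (1.3pt) node[above left] {$(0,1,-1)$};
\node[left] at (210:2.0) {$\theta_2=0$};
\node[below] at (270:2.0) {$\theta_1=0$};
\node[right] at (330:2.0) {$\theta_3=0$};
\end{tikzpicture}
\caption{The diagonal subalgebra $\{i\operatorname{diag}(\theta_1,\theta_2,\theta_3):\sum\theta_j=0\}$ of $\mathfrak{su}(3)$ acting on $E=\mathbb C^3\oplus\mathbb C^3$. Solid hexagon: $\|Y|_E\|_1=8$. Dashed hexagon: $\|\operatorname{ad}Y\|_1=8$. The inequality $\|\operatorname{ad}Y\|_1\le\|Y|_E\|_1$ says that the solid hexagon lies inside the dashed one. By convexity it suffices to check this at the vertices of the solid hexagon, which lie on the lines $\theta_j=0$ formed by the elements that kill a nonzero vector of $E$.}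
\label{fig:su3}
\end{figure}

\section{Slices}\label{sec:slice}

In this section $E$ is an orthogonal module of a compact Lie algebra $\mathfrak k$, and we fix
\[
e\in E,\qquad \mathfrak l=\mathfrak k_e,\qquad N=(\mathfrak ke)^\perp\subset E .
\]
The pair $(\mathfrak l,N)$ is the \emph{slice} at $e$. We show that both sides of Theorem~\ref{thm:compact} can be read on the slice. For the function $f$, the point is that the directions tangent to the orbit occur both in $E$ and in $\mathfrak k$, and cancel.

\begin{lemma}[slice identity]\label{lem:identity}
The subspace $N$ is $\mathfrak l$-stable, and $f_{\mathfrak k,E}(Y)=f_{\mathfrak l,N}(Y)$ for all $Y\in\mathfrak l$.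
\end{lemma}

\begin{proof}
For $Z\in\mathfrak l$ and $W\in\mathfrak k$ we have $ZWe=[Z,W]e+WZe=[Z,W]e$. Hence $\mathfrak ke$ is $\mathfrak l$-stable, so is $N$ because $\mathfrak l$ acts by skew operators, and $W\mapsto We$ induces an isomorphism of $\mathfrak l$-modules $\mathfrak k/\mathfrak l\cong\mathfrak ke$. By additivity, for $Y\in\mathfrak l$,
\[
\|Y|_E\|_1=\|Y|_{\mathfrak k/\mathfrak l}\|_1+\|Y|_N\|_1,\qquad
\|\operatorname{ad}_{\mathfrak k}Y\|_1=\|Y|_{\mathfrak k/\mathfrak l}\|_1+\|\operatorname{ad}_{\mathfrak l}Y\|_1 .
\]
Subtract the second equality from the first.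
\end{proof}

For stabilizers, the point is that the orbits through $e+N$ fill a neighborhood of $e$, and that near $e$ the stabilizers of points of $e+N$ are computed inside $\mathfrak l$.

\begin{lemma}\label{lem:stab}
\begin{enumerate}
\item[(a)] For all $n$ in a neighborhood of $0$ in $N$, one has $\mathfrak k_{e+n}=\mathfrak l_n$.
\item[(b)] If $(\mathfrak k,E)$ is generically abelian, then so is $(\mathfrak l,N)$.
\item[(c)] If $\dim\mathfrak k_e\le\dim\mathfrak k_{e'}$ for all $e'\in E$, then $\mathfrak l$ acts trivially on $N$.
\end{enumerate}
\end{lemma}

\begin{proof}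
(a) An element of $\mathfrak l_n$ kills $e$ and $n$, so $\mathfrak l_n\subset\mathfrak k_{e+n}$. Let $p$ be the orthogonal projection of $E$ onto $\mathfrak ke$. The linear map $T_n:\mathfrak l^\perp\to\mathfrak ke$, $W'\mapsto p(W'(e+n))$, is an isomorphism for $n=0$, hence for $n$ near $0$. Let $W=Z+W'\in\mathfrak k_{e+n}$ with $Z\in\mathfrak l$ and $W'\in\mathfrak l^\perp$. Then $0=Zn+W'(e+n)$ with $Zn\in N$, so applying $p$ gives $T_nW'=0$. Thus $W'=0$, $W=Z$ and $Zn=0$.

(b) Let $S$ be the set of $x\in E$ with $\mathfrak k_x$ abelian. For $W\in\mathfrak k$ let $\exp W$ be the exponential of the operator $W|_E$. The identity $(\exp W)\,Z\,(\exp W)^{-1}=e^{\operatorname{ad}W}Z$ on $E$ gives $\mathfrak k_{(\exp W)x}=e^{\operatorname{ad}W}\mathfrak k_x$, and $e^{\operatorname{ad}W}$ is an automorphism of $\mathfrak k$. So $x\in S$ if and only if $(\exp W)x\in S$. The smooth map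
\[
\Phi:\mathfrak k\times N\to E,\qquad \Phi(W,n)=(\exp W)(e+n),
\]
has differential $(W,n)\mapsto We+n$ at $(0,0)$, which is onto since $E=\mathfrak ke\oplus N$. Hence $\Phi$ is a submersion, and therefore an open map, on some open neighborhood $A\times B$ of $(0,0)$. If a nonempty open set $O\subset B$ had $(e+O)\cap S=\emptyset$, then $\Phi(A\times O)$ would be a nonempty open subset of $E$ disjoint from the dense set $S$. So $e+n\in S$ for $n$ in a dense subset of $B$, and for these $n$ the algebra $\mathfrak l_n\subset\mathfrak k_{e+n}$ is abelian. Finally $\mathfrak l_{sn}=\mathfrak l_n$ for $s\ne0$, and the dilates of $B$ cover $N$.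

(c) For $n$ near $0$, part (a) and minimality give $\dim\mathfrak l_n=\dim\mathfrak k_{e+n}\ge\dim\mathfrak l$, so $\mathfrak l_n=\mathfrak l$. Thus $\mathfrak l$ kills a neighborhood of $0$ in $N$, which spans $N$.
\end{proof}

\section{Proof of Theorem~\ref{thm:compact}}\label{sec:proof}

\subsection*{The inequality implies abelian stabilizers}
Assume $f_{\mathfrak k,E}\ge0$. Let $r$ be the largest rank of the maps $\mathfrak k\to E$, $W\mapsto We$, as $e$ varies. Some $r\times r$ minor is a nonzero polynomial in $e$, and the set where it does not vanish is dense in $E$. For $e$ in this set $\dim\mathfrak k_e$ is minimal. With $(\mathfrak l,N)$ the slice at $e$, Lemmas~\ref{lem:identity} and~\ref{lem:stab}(c) give, for $Y\in\mathfrak l$,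
\[
0\le f_{\mathfrak k,E}(Y)=f_{\mathfrak l,N}(Y)=-\|\operatorname{ad}_{\mathfrak l}Y\|_1 .
\]
The skew operator $\operatorname{ad}_{\mathfrak l}Y$ is therefore zero for all $Y\in\mathfrak l$, and $\mathfrak l=\mathfrak k_e$ is abelian.

\subsection*{Abelian stabilizers imply the inequality}
We argue by induction on $\dim\mathfrak k$, for all modules $E$ at once. If $\mathfrak k=0$ there is nothing to prove. Let $\mathfrak k\ne0$ and let $(\mathfrak k,E)$ be generically abelian.

\medskip\noindent\emph{Step 1: we may assume that $E$ is faithful.}
The kernel $\mathfrak c$ of $\mathfrak k\to\mathfrak{so}(E)$ is an ideal contained in every stabilizer, so it is abelian. Its orthogonal complement $\mathfrak k'$ is an ideal, because $\langle[W,Z],C\rangle=-\langle Z,[W,C]\rangle=0$ for $W\in\mathfrak k$, $Z\in\mathfrak k'$, $C\in\mathfrak c$. Then $[\mathfrak c,\mathfrak k']\subset\mathfrak c\cap\mathfrak k'=0$, so $\mathfrak c$ is central. For $Y=C+Y'$ with $C\in\mathfrak c$ and $Y'\in\mathfrak k'$, the operators $Y$ and $Y'$ agree on $E$, and $\operatorname{ad}_{\mathfrak k}Y$ is zero on $\mathfrak c$ and equals $\operatorname{ad}_{\mathfrak k'}Y'$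 on $\mathfrak k'$. Hence $f_{\mathfrak k,E}(Y)=f_{\mathfrak k',E}(Y')$. The pair $(\mathfrak k',E)$ is generically abelian since $\mathfrak k'_e\subset\mathfrak k_e$. If $\mathfrak c\ne0$ we conclude by induction.

\medskip\noindent\emph{Step 2: we may also assume that $E^{\mathfrak k}=0$.}
This ensures that the stabilizer of a nonzero vector is a proper subalgebra. Write $E=E^{\mathfrak k}\oplus E'$ with $E'$ the orthogonal complement of the space $E^{\mathfrak k}$ of invariant vectors. Passing to $E'$ changes neither $f$ nor faithfulness. A vector and its projection to $E'$ have the same stabilizer, and the projection of a dense set is dense, so $(\mathfrak k,E')$ is generically abelian.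

\medskip\noindent\emph{Step 3: $f_{\mathfrak k,E}(Y)\ge0$ if $Y$ kills a nonzero vector $e\in E$.}
Let $(\mathfrak l,N)$ be the slice at $e$. Then $Y\in\mathfrak l$, and $\mathfrak l\ne\mathfrak k$ by Step~2. The slice is generically abelian by Lemma~\ref{lem:stab}(b). By Lemma~\ref{lem:identity} and induction, $f_{\mathfrak k,E}(Y)=f_{\mathfrak l,N}(Y)\ge0$.

\medskip
It remains to treat an element $Y$ that acts invertibly on $E$. No slice is available for $Y$, so we move $Y$ inside a maximal abelian subalgebra $\mathfrak t\ni Y$ until it acquires a kernel. This needs room, and the case $\dim\mathfrak t=1$ is done by hand. We use the notation of \eqref{eq:weights}; all $\lambda_j(Y)$ are nonzero.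

\medskip\noindent\emph{Step 4: the case $\dim\mathfrak t\ge2$.}
Let $\epsilon_j=\pm1$ be the sign of $\lambda_j(Y)$ and put $\ell=\sum_j\epsilon_j\lambda_j\in\mathfrak t^*$. As $\dim\mathfrak t\ge2$, there is $H\ne0$ in $\mathfrak t$ with $\ell(H)=0$. The numbers $\epsilon_j\lambda_j(H)$ have sum zero, and they are not all zero because $E$ is faithful. So at least one is positive and at least one is negative. Consequently
\[
I=\{s\in\mathbb R:\ \epsilon_j\lambda_j(Y+sH)\ge0\ \text{ for all }j\}
\]
is a compact interval $[s_-,s_+]$ with $s_-<0<s_+$, and at each endpoint some $\lambda_j(Y+sH)$ vanishes. The elements $Y_\pm=Y+s_\pm H$ thus kill nonzero vectors of $E$, and $f_{\mathfrak k,E}(Y_\pm)\ge0$ by Step~3. For $s\in I$ we have $\|(Y+sH)|_E\|_1=\ell(Y+sH)=\ell(Y)$, a constant, while $s\mapsto\|\operatorname{ad}(Y+sH)\|_1$ is convex and so is largest at an endpoint of $I$. Therefore $f_{\mathfrak k,E}(Y)\ge\min\{f_{\mathfrak k,E}(Y_+),f_{\mathfrak k,E}(Y_-)\}\ge0$.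

\medskip\noindent\emph{Step 5: the case $\dim\mathfrak t=1$.}
If $\mathfrak k=\mathfrak t$, then $\operatorname{ad}Y=0$ and $f_{\mathfrak k,E}(Y)\ge0$. Suppose $\mathfrak k\ne\mathfrak t$. By maximality $\mathfrak t$ is its own centralizer, since $\mathfrak t+\mathbb RW$ is abelian whenever $W$ commutes with $\mathfrak t$. So the center of $\mathfrak k$ is properly contained in $\mathfrak t$ and is zero. Then $\operatorname{tr}(\operatorname{ad}W)^2<0$ for $W\neq0$, because $\operatorname{ad}W$ is a nonzero skew operator. The Killing form is nondegenerate, $\mathfrak k_{\mathbb C}$ is semisimple, and $\mathfrak t_{\mathbb C}$, which consists of semisimple elements and is its own centralizer, is a Cartan subalgebra of dimension one. Hence $\mathfrak k_{\mathbb C}\cong\mathfrak{sl}_2(\mathbb C)$ with $\mathfrak t_{\mathbb C}$ the diagonal subalgebra.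

Since $f_{\mathfrak k,E}(sY)=|s|\,f_{\mathfrak k,E}(Y)$, we may scale $Y$ so that $\operatorname{ad}Y$ has eigenvalues $0,\pm2i$. Then $\|\operatorname{ad}Y\|_1=4$ and $Y$ corresponds to $\pm i\operatorname{diag}(1,-1)$. The module $E_{\mathbb C}$ is a direct sum of irreducible modules $S^d$ of dimension $d+1$, on which $Y$ has eigenvalues $id,i(d-2),\dots,-id$. If some $S^d$ with $d\ge2$ occurs, the eigenvalues $\pm id$ give $\|Y|_E\|_1\ge2d\ge4$. Otherwise, as $S^0$ is excluded by Step~2, $E_{\mathbb C}$ is a sum of $m$ copies of $S^1$, so that $\dim_{\mathbb R}E=2m$ and $\|Y|_E\|_1=2m$. The three-dimensional algebra $\mathfrak k$ embeds in $\mathfrak{so}(E)$, which has dimension at most one if $m\le1$. So $m\ge2$ and $\|Y|_E\|_1\ge4$. This completes the proof of Theorem~\ref{thm:compact}. \qed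

\begin{remark}\label{rem:use}
The hypothesis on stabilizers is used at one point only: in Step~1, to know that the kernel of the action is abelian. Lemma~\ref{lem:stab}(b) carries it down to the iterated slices, where kernels appear; the case $k=1$ of Example~\ref{ex:su3} shows the failure. The Euclidean structure on the real space $E$ provides the slices, and in Step~5 it rules out a single copy of $S^1$, which is the complexification of the representation $\mathbb R^2$ of Example~\ref{ex:sl2}.
\end{remark}

\section{Complex semisimple Lie algebras}\label{sec:complex}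

Let $\mathfrak g$ be a complex semisimple Lie algebra with Killing form $K$, and let $W$ be a complex representation with an invariant nondegenerate symmetric bilinear form $b$. We shall prove the following.

\begin{theorem}\label{thm:complex}
The following are equivalent:
\begin{enumerate}
\item[(i)] $\mathfrak g_w$ is abelian and reductive in $\mathfrak g$ for all $w$ in a nonempty Zariski-open subset of $W$;
\item[(ii)] the set $D=\{w\in W:\mathfrak g_w\text{ is abelian}\}$ is Zariski dense in $W$;
\item[(iii)] $\rho_{\mathfrak g}\le\rho_W$ on $\mathfrak a_{\mathfrak g}$.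
\end{enumerate}
\end{theorem}

\subsection*{Standard facts}
Call $X\in\mathfrak g$ semisimple if $\operatorname{ad}X$ is diagonalizable.
\begin{enumerate}
\item[(F1)] Every commuting family of semisimple elements lies in a Cartan subalgebra $\mathfrak t$. Cartan subalgebras are their own centralizers, and they are conjugate under the group generated by the $e^{\operatorname{ad}Z}$, $Z\in\mathfrak g$.
\item[(F2)] The set $\mathfrak t_{\mathbb R}$ of $H\in\mathfrak t$ on which all roots are real is the real span of the coroots, and $\mathfrak t=\mathfrak t_{\mathbb R}\oplus i\mathfrak t_{\mathbb R}$. In every representation $\mathfrak t$ is diagonalizable, with weights that are real on $\mathfrak t_{\mathbb R}$.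
\item[(F3)] A \emph{compact real form} is a real subalgebra $\mathfrak u$ with $\mathfrak g=\mathfrak u\oplus i\mathfrak u$ on which $K$ is negative definite; it is a compact Lie algebra for the inner product $-K$. For every $\mathfrak t$ there is a compact real form containing $i\mathfrak t_{\mathbb R}$ \cite[Thm.~III.6.3]{Hel}.
\item[(F4)] The simply connected Lie group with Lie algebra $\mathfrak u$ is compact. Averaging over it gives, on every complex representation, a Hermitian inner product for which $\mathfrak u$ acts by skew-Hermitian operators.
\item[(F5)] Every $X\in\mathfrak g$ is a sum $X_s+X_n$ of commuting elements such that, in every representation, $X_s$ is diagonalizable and $X_n$ is nilpotent.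
\end{enumerate}

By (F1) a hyperbolic element lies in some $\mathfrak t$, hence in $\mathfrak t_{\mathbb R}$, and by (F2) it is diagonalizable with real eigenvalues in every representation. A hyperbolic element of a real semisimple $\mathfrak h$ is hyperbolic in $\mathfrak h_{\mathbb C}$, which justifies the definition of $\rho_V$ in the introduction.

\begin{lemma}\label{lem:cartan}
The Cartan subspaces of $\mathfrak g$ are the spaces $\mathfrak t_{\mathbb R}$. Condition \emph{(iii)} holds if and only if $\rho_{\mathfrak g}(X)\le\rho_W(X)$ for every hyperbolic $X\in\mathfrak g$.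
\end{lemma}

\begin{proof}
An abelian space of hyperbolic elements lies in some $\mathfrak t$ by (F1), hence in $\mathfrak t_{\mathbb R}$, which is itself such a space. If such a space contains $\mathfrak t_{\mathbb R}$, it centralizes $\mathfrak t=\mathfrak t_{\mathbb R}\oplus i\mathfrak t_{\mathbb R}$, so it lies in $\mathfrak t$ and equals $\mathfrak t_{\mathbb R}$. This proves the first claim. An automorphism taking $\mathfrak t$ to $\mathfrak t'$ takes $\mathfrak t_{\mathbb R}$, the set of hyperbolic elements of $\mathfrak t$, to $\mathfrak t'_{\mathbb R}$. So every hyperbolic element is conjugate into $\mathfrak a_{\mathfrak g}$. Since $e^{\operatorname{ad}Z}X$ acts in any representation as $(\exp Z)X(\exp Z)^{-1}$, conjugate elements have the same eigenvalues on $\mathfrak g$ and on $W$.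
\end{proof}

\subsection*{A real form of the representation}
To apply Theorem~\ref{thm:compact} to $\mathfrak u$ we need a Euclidean $\mathfrak u$-module. The real space underlying $W$ is one, but it counts each eigenvalue twice and would only give $\rho_{\mathfrak g}\le2\rho_W$. The right object is a $\mathfrak u$-stable \emph{real form} of $W$, that is, a real subspace $E$ with $W=E\oplus iE$. Its existence is the only place where the form $b$ is used.

\begin{lemma}\label{lem:realform}
Let $\mathfrak u$ be a compact real form of $\mathfrak g$. There is a $\mathfrak u$-stable real form $E$ of $W$, with an inner product that makes it an orthogonal $\mathfrak u$-module. For $e\in E$ and $Y\in\mathfrak u$, the element $iY$ is hyperbolic and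
\begin{equation}\label{eq:dict}
\mathfrak g_e=(\mathfrak u_e)_{\mathbb C},\qquad \rho_W(iY)-\rho_{\mathfrak g}(iY)=\tfrac12 f_{\mathfrak u,E}(Y).
\end{equation}
\end{lemma}

\begin{proof}
Let $\langle\,,\rangle$ be as in (F4), linear in the first variable. Define $J:W\to W$ by $b(x,y)=\langle x,Jy\rangle$. It is antilinear, and bijective since $b$ is nondegenerate. For $A\in\mathfrak u$,
\[
\langle x,JAy\rangle=b(x,Ay)=-b(Ax,y)=-\langle Ax,Jy\rangle=\langle x,AJy\rangle,
\]
so $J$ commutes with $\mathfrak u$. Symmetry of $b$ reads $\langle x,Jy\rangle=\langle y,Jx\rangle$; replacing $x$ by $Jx$ gives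
\begin{equation}\label{eq:J2}
\langle y,J^2x\rangle=\langle Jx,Jy\rangle .
\end{equation}
Hence $\langle y,J^2x\rangle=\overline{\langle Jy,Jx\rangle}=\overline{\langle x,J^2y\rangle}=\langle J^2y,x\rangle$ and $\langle x,J^2x\rangle=\|Jx\|^2$. The complex-linear operator $J^2$ is thus self-adjoint and positive definite. Let $P$ act by $\sqrt c$ on the $c$-eigenspace of $J^2$. This eigenspace is preserved by $\mathfrak u$, and by $J$ because $c$ is real: $J^2(Jx)=J(cx)=cJx$. As $\sqrt c$ is real, $P$ commutes with $J$ and with $\mathfrak u$. Then $j=JP^{-1}$ is antilinear, commutes with $\mathfrak u$, and $j^2=J^2P^{-2}=1$.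

Put $E=\ker(j-1)$, a $\mathfrak u$-stable real subspace. Since $j$ acts by $-1$ on $iE$, we have $E\cap iE=0$, and $w=\frac12(w+jw)+i\cdot\frac1{2i}(w-jw)$ shows $W=E+iE$. The real part of $\langle\,,\rangle$ is an inner product on $E$ for which $\mathfrak u$ is skew.

If $A,B\in\mathfrak u$, then $(A+iB)e=Ae+iBe$ with $Ae,Be\in E$, so $A+iB$ kills $e$ if and only if both $A$ and $B$ do. For $Y\in\mathfrak u$, the skew operator $\operatorname{ad}_{\mathfrak u}Y$ is diagonalizable on $\mathfrak g=\mathfrak u_{\mathbb C}$ with imaginary eigenvalues, so $iY$ is hyperbolic. Since $W=E_{\mathbb C}$ and $\mathfrak g=\mathfrak u_{\mathbb C}$, we get $\rho_W(iY)=\frac12\|Y|_E\|_1$ and $\rho_{\mathfrak g}(iY)=\frac12\|\operatorname{ad}_{\mathfrak u}Y\|_1$.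
\end{proof}

For a skew form $b$, the right side of \eqref{eq:J2} changes sign, $J^2$ is negative definite, and the construction yields $j^2=-1$, with no nonzero fixed vector.

\subsection*{From dense sets to open sets}
The hypothesis of Theorem~\ref{thm:main} concerns a dense subset of $V$, while Theorem~\ref{thm:compact} needs a dense subset of $E$. These are two different real forms of the same complex space, and a dense subset of one says nothing directly about the other. The Zariski topology of $W$ is the bridge.

\begin{lemma}\label{lem:zariski}
Let $F$ be a real form of a complex vector space $W$. A dense subset of $F$ is Zariski dense in $W$. A nonempty Zariski-open subset of $W$ meets $F$ in a dense subset of $F$.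
\end{lemma}

\begin{proof}
In coordinates with $F=\mathbb R^n\subset\mathbb C^n=W$, a complex polynomial vanishing on a nonempty open subset of $F$ has all its partial derivatives zero at a point, so it is zero. A polynomial vanishing on a dense subset of $F$ vanishes on $F$ by continuity; this gives the first claim. A nonempty Zariski-open set contains $\{\delta\ne0\}$ for some nonzero polynomial $\delta$, whose zero set in $F$ has empty interior; this gives the second.
\end{proof}

\begin{proposition}\label{prop:open}
If $D$ is Zariski dense in $W$, then there is a nonempty Zariski-open set $U'\subset W$ such that, for $w\in U'$, the algebra $\mathfrak g_w$ is abelian and consists of semisimple elements.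
\end{proposition}

\begin{proof}
We first parametrize the generic stabilizers. Let $r$ be the largest rank of the maps $\varphi_w:\mathfrak g\to W$, $Z\mapsto Zw$, and let $m=\dim\mathfrak g-r$. Choose a basis $X_1,\dots,X_{r+m}$ of $\mathfrak g$ and coordinates on $W$ such that the upper left $r\times r$ minor $\delta(w)$ of the matrix of $\varphi_w$ is a nonzero polynomial ($\delta=1$ if $r=0$), and put $U=\{\delta\ne0\}$. For $w\in U$ the rank is $r$, so $\mathfrak g_w=\ker\varphi_w$ is cut out by the first $r$ rows. Cramer's rule then gives a basis
\[
Z_a(w)=X_{r+a}+\sum_{c\le r}\frac{q_{ac}(w)}{\delta(w)}X_c\qquad(1\le a\le m)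
\]
of $\mathfrak g_w$, with polynomials $q_{ac}$.

\emph{Abelian.} The map $\delta^2[Z_a,Z_{a'}]$ extends to a polynomial map $Q_{aa'}:W\to\mathfrak g$, which vanishes on $D\cap U$. So $\delta Q_{aa'}$ vanishes on $D$, hence everywhere, and $Q_{aa'}=0$ on $U$. Thus $U\subset D$.

\emph{Semisimple.} Semisimplicity is not an open condition, but here it follows from one. The function $\delta^{2m}\det\bigl(K(Z_a,Z_{a'})\bigr)$ extends to a polynomial $\gamma$ on $W$, and for $w\in U$ we have $\gamma(w)\ne0$ if and only if $K$ is nondegenerate on $\mathfrak g_w$. Take $\mathfrak u$ and $E$ as in Lemma~\ref{lem:realform} and $e\in E\cap U$, which exists by Lemma~\ref{lem:zariski}. The form $K$ is negative definite on $\mathfrak u_e$, so it is nondegenerate on $\mathfrak g_e=(\mathfrak u_e)_{\mathbb C}$. Hence $U'=\{\delta\gamma\ne0\}$ is nonempty.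

Let $w\in U'$ and $X\in\mathfrak g_w$, with $X=X_s+X_n$ as in (F5). The kernel of $X$ in $W$ is stable under $X_s$ and $X_n$, and on it $X_s=-X_n$ is both diagonalizable and nilpotent, hence zero. So $X_n\in\mathfrak g_w$. For $Z\in\mathfrak g_w$, the operators $\operatorname{ad}X_n$ and $\operatorname{ad}Z$ commute, since $\mathfrak g_w$ is abelian, so their product is nilpotent and $K(X_n,Z)=0$. Nondegeneracy gives $X_n=0$, and $X=X_s$ is semisimple.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complex}]
(i)$\Rightarrow$(ii). A polynomial vanishing on $\{\delta\neq0\}$, with $\delta$ a nonzero polynomial, is zero. So nonempty Zariski-open sets are Zariski dense.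

(ii)$\Rightarrow$(i). For $w$ in the set $U'$ of Proposition~\ref{prop:open}, $\operatorname{ad}\mathfrak g_w$ is a commuting family of diagonalizable operators. So $\mathfrak g$ is a direct sum of one-dimensional $\mathfrak g_w$-modules, and $\mathfrak g_w$ is reductive in $\mathfrak g$.

(ii)$\Rightarrow$(iii). Let $X\in\mathfrak a_{\mathfrak g}=\mathfrak t_{\mathbb R}$. By (F3) there is a compact real form $\mathfrak u$ containing $Y=-iX$; let $E$ be as in Lemma~\ref{lem:realform}. The set $E\cap U'$ is dense in $E$ by Lemma~\ref{lem:zariski}, and on it $\mathfrak u_e\subset\mathfrak g_e$ is abelian. Theorem~\ref{thm:compact} gives $f_{\mathfrak u,E}(Y)\ge0$, which is $\rho_{\mathfrak g}(X)\le\rho_W(X)$ by \eqref{eq:dict}.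

(iii)$\Rightarrow$(ii). Fix $\mathfrak u$ and $E$. By Lemma~\ref{lem:cartan} and \eqref{eq:dict}, $f_{\mathfrak u,E}\ge0$ on $\mathfrak u$. By Theorem~\ref{thm:compact}, $\mathfrak u_e$ is abelian for $e$ in a dense subset of $E$. On this subset $\mathfrak g_e=(\mathfrak u_e)_{\mathbb C}$ is abelian, and the subset is Zariski dense in $W$ by Lemma~\ref{lem:zariski}.
\end{proof}

\section{Real semisimple Lie algebras}\label{sec:real}

Let $V$ be an orthogonal representation of the real semisimple Lie algebra $\mathfrak h$. Put $\mathfrak g=\mathfrak h_{\mathbb C}$ and $W=V_{\mathbb C}$, with the complex bilinear extension of the invariant form. Then Theorem~\ref{thm:complex} applies to $(\mathfrak g,W)$, its condition (iii) is condition (3) of Theorem~\ref{thm:equiv}, and $V$ is a real form of $W$. Separating real and imaginary parts as in Lemma~\ref{lem:realform} gives $\mathfrak g_v=(\mathfrak h_v)_{\mathbb C}$ for $v\in V$.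

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(1)$\Rightarrow$(2) holds by definition.

(2)$\Rightarrow$(3). The dense subset of $V$ in (2) is Zariski dense in $W$ by Lemma~\ref{lem:zariski}, and $\mathfrak g_v=(\mathfrak h_v)_{\mathbb C}$ is abelian on it. This is (ii), which implies (iii).

(3)$\Rightarrow$(1). By Theorem~\ref{thm:complex} there is a nonempty Zariski-open set $U'\subset W$ on which $\mathfrak g_w$ is abelian and reductive in $\mathfrak g$, and $V\cap U'$ is dense in $V$ by Lemma~\ref{lem:zariski}. Let $v\in V\cap U'$. Then $\mathfrak h_v\subset\mathfrak g_v$ is abelian. Let $M\subset\mathfrak h$ be an $\mathfrak h_v$-submodule. Then $M_{\mathbb C}$ is a $\mathfrak g_v$-submodule of $\mathfrak g$, so there is a $\mathfrak g_v$-equivariant projection $p$ of $\mathfrak g$ onto $M_{\mathbb C}$. Let $\sigma$ be the complex conjugation of $\mathfrak g$ with respect to $\mathfrak h$; it preserves $M_{\mathbb C}$ and commutes with $\operatorname{ad}\mathfrak h_v$. The map $p'=\frac12(p+\sigma p\sigma)$ takes values in $M_{\mathbb C}$, is the identity on $M_{\mathbb C}$, and commutes with $\operatorname{ad}\mathfrak h_v$ and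 with $\sigma$. It restricts to an $\mathfrak h_v$-equivariant projection of $\mathfrak h$ onto $M$, whose kernel is an $\mathfrak h_v$-stable complement. So $\mathfrak h_v$ is reductive in $\mathfrak h$.

If $\mathfrak h$ is split, then $\mathfrak t=(\mathfrak a_{\mathfrak h})_{\mathbb C}$ is a Cartan subalgebra of $\mathfrak g$, and $\mathfrak a_{\mathfrak h}\subset\mathfrak t_{\mathbb R}$. Both spaces have real dimension $\dim_{\mathbb C}\mathfrak t$, so $\mathfrak a_{\mathfrak h}=\mathfrak t_{\mathbb R}$ is a Cartan subspace of $\mathfrak g$. Complexification does not change eigenvalues, so (3) is exactly $\rho_{\mathfrak h}\le\rho_V$. The last assertion is the equivalence of (i) and (iii) in Theorem~\ref{thm:complex}.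
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The hypothesis is (2), so (3) holds. Let $X\in\mathfrak a_{\mathfrak h}$. It is hyperbolic in $\mathfrak g$, so $\rho_{\mathfrak g}(X)\le\rho_W(X)$ by Lemma~\ref{lem:cartan}. The eigenvalues of $X$ on $\mathfrak g$ and $W$, with multiplicity, are those on $\mathfrak h$ and $V$. Hence $\rho_{\mathfrak h}(X)\le\rho_V(X)$.
\end{proof}

\begin{remark}
In (1) and (2) one may replace density by Zariski density in $V$. Indeed, a complex polynomial vanishing on a Zariski dense subset of $V$ has real and imaginary parts vanishing on $V$, so the subset is Zariski dense in $W$ and the proof of (2)$\Rightarrow$(3) applies.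
\end{remark}

\section{Sharpness}\label{sec:sharp}

\subsection*{The constant}
The adjoint representation has AGS and $\rho_V=\rho_{\mathfrak h}$. If $X\in\mathfrak a_{\mathfrak h}$ is nonzero, then $\operatorname{ad}X$ is a nonzero diagonalizable operator and $\rho_{\mathfrak h}(X)>0$. So the conclusion of Theorem~\ref{thm:main} cannot be improved to $c\,\rho_{\mathfrak h}\le\rho_V$ with $c>1$.

\subsection*{Orthogonality}
In the non-orthogonal representation $\mathbb R^2$ of Example~\ref{ex:sl2} the generic stabilizers are not reductive. Orthogonality cannot be dropped even under the full AGS hypothesis. Let $\mathfrak h=\mathfrak{sl}_3(\mathbb R)$ act on $V=(\mathbb R^3)^{\oplus3}=M_3(\mathbb R)$ by left multiplication. Then $\mathfrak h_v=0$ whenever $\det v\ne0$, so $V$ has AGS. For $X=\operatorname{diag}(1,0,-1)$ the positive eigenvalues of $\operatorname{ad}X$ are $1,1,2$, while each copy of $\mathbb R^3$ contributes $1$ to $\rho_V(X)$. Thus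
\[
\rho_{\mathfrak h}(X)=4>3=\rho_V(X).
\]
An invariant nondegenerate form identifies $V$ with its dual and makes every spectrum symmetric about $0$, which fails here for $\operatorname{diag}(1,1,-2)$. Compare Example~\ref{ex:su3}, where each summand $\mathbb C^3$ carries the eigenvalues of both the standard representation and its dual. There the count at $X$ is $2k$, an even number, and the stabilizer becomes abelian exactly when $2k$ reaches $4$.

\subsection*{The converse over the reals}
The inequality on $\mathfrak a_{\mathfrak h}$ alone does not imply AGS. Let $\mathfrak h\ne0$ be compact semisimple and $V=0$. For a hyperbolic $X$ the skew operator $\operatorname{ad}X$ has real eigenvalues, so it vanishes and $X=0$. Hence $\mathfrak a_{\mathfrak h}=0$ and the inequality holds, while the only stabilizer is $\mathfrak h$, which is not abelian. By Theorem~\ref{thm:equiv}, the exact criterion is the inequality on $\mathfrak a_{\mathfrak h_{\mathbb C}}$.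

\begin{thebibliography}{9}

\bibitem{BK}
Yves Benoist and Toshiyuki Kobayashi, \emph{Tempered homogeneous spaces III}, arXiv:2009.10389 (2020).

\bibitem{Hel}
Helgason, \emph{Differential Geometry, Lie Groups, and Symmetric Spaces}.

\end{thebibliography}
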